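# Schauder bases of separable Fréchet spaces and ill-founded trees

## 1. The space $E_s$ of linked blocks

The proof turns on a family of sequence spaces $E_s$. Each is built from finite-dimensional blocks placed in a row. Any two neighboring blocks are tied together by a special norm, but different neighbors are tied together in different seminorms. We define this family first and then say what it is for.

Let $\omega=\{0,1,2,\dots\}$. For $n\ge 2$ let $G_n=\mathbb R^{2^n}$ with its unit vector basis, and let $|\cdot|_1,|\cdot|_2$ be the $\ell_1$ and $\ell_2$ norms. The tie between $G_n$ and $G_{n+1}$ is provided by the following lemma, proved in Section 4.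

**Lemma 1.** For each $n\ge2$ there is a norm $N_n$ on $G_n\oplus G_{n+1}$ such that

(a) for all $x$,
$$2^{-n}|x|_1\le(3\cdot2^n)^{-1/2}|x|_1\le N_n(x)\le|x|_1;\tag{1}$$

(b) if $R$ is a linear operator on $G_n\oplus G_{n+1}$ with $N_n(Rx)\le C\,N_n(x)$ for all $x$, then
$$\bigl|2^{-n}\operatorname{tr}(P_nR|_{G_n})-2^{-n-1}\operatorname{tr}(P_{n+1}R|_{G_{n+1}})\bigr|\le C\,\varepsilon_n,\qquad \varepsilon_n=4\cdot2^{-n/2},\tag{2}$$
where $P_n,P_{n+1}$ are the coordinate projections.

Here is how to read (b). Let $R$ act as $\lambda\cdot\mathrm{id}$ on $G_n$ and as $\mu\cdot\mathrm{id}$ on $G_{n+1}$. The two normalized traces are $\lambda$ and $\mu$, so $|\lambda-\mu|\le C\varepsilon_n$: an operator of moderate $N_n$-norm must do nearly the same thing, on average, to both blocks. With $\lambda=1$, $\mu=0$ we get that the coordinate projection is expensive: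
$$\text{the } N_n\text{-norm of } P_n \text{ is at least } 1/\varepsilon_n=2^{n/2}/4.\tag{3}$$

Next come the parameters. Let $\Sigma$ be the set of strictly increasing finite sequences $s=(b_0<\dots<b_{k-1})$ in $\omega$ of length $k\ge2$. Such an $s$ cuts $\omega$ into $k+1$ consecutive intervals: put $a_0=0$, $a_j=b_{j-1}+1$ for $1\le j\le k$, and
$$I_j=[a_j,b_j]\cap\omega\ (j<k),\qquad I_k=[a_k,\infty)\cap\omega .$$
These are nonempty, they partition $\omega$, and $a_j\ge j$ because $b_{j-1}\ge j-1$.

For $j<k$ let $\mathcal G_j$ be the partition of $\{2,3,\dots\}$ whose members are the pairs $\{n,n+1\}$ with $n\equiv j\pmod k$, $n\ge2$ (these are disjoint because $k\ge2$), and singletons otherwise. Let $\mathcal G_k$ consist of singletons only. Write $N_\gamma=N_n$ if $\gamma=\{n,n+1\}$ is a pair and $N_\gamma=|\cdot|_1$ on $G_n$ if $\gamma=\{n\}$. With $b=b_{k-1}$ and $D=2^{b+2}$ put, for $m\in I_j$ and $n\ge1$,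
$$w_m(n)=n^mD^{j(n+j)},$$
which is nondecreasing in $n$. For $x=(x_n)\in\prod_{n\ge2}G_n$ and $m\in I_j$ let
$$p_m(x)=\sum_{\gamma\in\mathcal G_j}w_m(\min\gamma)\,N_\gamma(x_\gamma)\in[0,\infty],\tag{4}$$
where $x_\gamma=(x_n)_{n\in\gamma}$. Finally
$$E_s=\Bigl\{x\in\prod_{n\ge2}G_n:\ p_m(x)<\infty\text{ for all }m\Bigr\},$$
with the topology given by the seminorms $p_m$. Lemma 4 will show $p_m\le p_{m+1}$.

*Example.* Let $s=(0,1)$, so $k=2$, $I_0=\{0\}$, $I_1=\{1\}$, $I_2=\{2,3,\dots\}$, $D=8$. Then $p_0$ ties $\{2,3\},\{4,5\},\{6,7\},\dots$ and has all weights $1$. The seminorm $p_1$ leaves $2$ alone, ties $\{3,4\},\{5,6\},\dots$, and has weights $n8^{n+1}$. For $m\ge2$, $p_m(x)=\sum_n n^m8^{2(n+2)}|x_n|_1$ ties nothing.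

What is this object for? Three features matter.

First, one space $E_s$ by itself is harmless. For $m\in I_k$, $p_m$ is a weighted $\ell_1$ norm, and since $p_m\le p_{m+1}$ these seminorms define the topology. So the unit vectors form a basis of $E_s$. Everything interesting lies in *which* seminorm bounds which.

Second, suppose approximating finite rank operators $R_\nu$ on $E_s$ satisfy $p_{a_j}(R_\nu x)\le C\,p_{b_j}(x)$ for all $j<k$. For each $j$ both seminorms sit in the same interval $I_j$, so they see the same ties. Then (2) carries the normalized trace of $R_\nu$ from block $2$ to block $3$ to block $4$ and so on, using the interval $I_j$ with $j\equiv n\pmod k$ for the step from $n$ to $n+1$. We shall see in Lemma 5 that this is impossible.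

Third, if for a single $j<k$ we are allowed to ignore the seminorms $p_m$, $m\in I_j$, then no remaining seminorm ties $n$ to $n+1$ for $n\equiv j$. The row of blocks falls apart into finite, independent pieces, and there is hope for a basis with good bounds.

So $E_s$ is a device that tests whether an operator family respects or jumps over the intervals $I_j$. We shall sum many such devices to turn a question about infinite branches of trees into a question about bases.

## 2. The coding $\mathrm{SF}$, bases, and the theorems

A Fréchet space is a complete locally convex space whose topology is given by an increasing sequence of seminorms $(p_m)$. The space $C(\mathbb R)$ of continuous real functions on $\mathbb R$ with uniform convergence on compact sets is one, and every separable Fréchet space is isomorphic to a closed linear subspace of it. Let $\mathrm{SF}$ be the set of all closed linear subspaces of $C(\mathbb R)$ with the Effros Borel structure, that is, the $\sigma$-algebra generated by the sets $\{X: X\cap U\neq\emptyset\}$ with $U$ open. It is a standard Borel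 space, and it serves as the space of all separable Fréchet spaces.

A sequence $(x_n)$ in $X$ is a **basis** if every $x\in X$ has a unique representation $x=\sum_na_nx_n$, converging in $X$. Put $\mathrm{SF}_{\mathrm b}=\{X\in\mathrm{SF}: X\text{ has a basis}\}$. It is known that $\mathrm{SF}_{\mathrm b}$ is analytic, that is, a projection of a Borel set: "there is a sequence such that …". The question, taken from Bruno de Mendonça Braga, Willian Hans Goes Corrêa, Valentin Ferenczi, "Descriptive set theory of separable Fréchet spaces", arXiv:2508.09368 (2025), is whether the search over all sequences can be avoided: is $\mathrm{SF}_{\mathrm b}$ Borel? If not, is it as complicated as an analytic set can be?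

To make the last phrase precise, let $\mathbf{Tree}$ be the compact metrizable space of trees on $\omega$, that is, of subsets of $\omega^{<\omega}$ closed under initial segments. Let $\mathrm{IF}$ be the set of trees with an infinite branch (ill-founded trees). The set $\mathrm{IF}$ is complete analytic (Kechris, *Classical Descriptive Set Theory*, 27.1): every analytic subset of a standard Borel space is a Borel preimage of $\mathrm{IF}$. A set is **$\Sigma^1_1$-hard** if $\mathrm{IF}$ is a Borel preimage of it, and **complete analytic** if it is moreover analytic. A $\Sigma^1_1$-hard set is not Borel, since otherwise $\mathrm{IF}$, and with it every analytic set, would be Borel.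

We also need the following notions for a Fréchet space $X$.

**BAP.** $X$ has BAP if there is an equicontinuous net of continuous finite rank operators converging pointwise to the identity. Equicontinuity of $(R_\nu)$ means: for each $m$ there are $C_m$ and $\varphi(m)$ with $p_m(R_\nu x)\le C_mp_{\varphi(m)}(x)$ for all $x$ and $\nu$. We call $\varphi$ a *loss function*; it is the main actor of the lecture.

**FDD, UFDD.** An FDD is a sequence of continuous finite rank projections $R_\nu$ with $R_\nu R_\mu=R_{\min(\nu,\mu)}$ and $R_\nu x\to x$ for all $x$. It is a UFDD if, with $R_{-1}=0$, the series $\sum_\nu(R_\nu-R_{\nu-1})x$ converges unconditionally for all $x$. Unconditional convergence of $\sum x_\nu$ means that every rearrangement converges. In a Fréchet space this is equivalent to the Cauchy criterion: for all $m$ and $\epsilon>0$ there is a finite $F_0$ with $p_m(\sum_{\nu\in F}x_\nu)<\epsilon$ for all finite $F$ disjoint from $F_0$. Indeed, the criterion makes the partial sums of every rearrangement Cauchy. If it fails for $m,\epsilon$, pick finite $F_1<F_2<\cdots$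 with $p_m(\sum_{F_i}x_\nu)\ge\epsilon$; a rearrangement listing each $F_i$ consecutively diverges.

**Schwartz.** $X$ is Schwartz if for each $m$ there is $m'$ such that the $p_{m'}$-unit ball is $p_m$-precompact.

*Example.* Let $\mathfrak s$ be the space of real sequences $x=(x_l)_{l\ge1}$ with $p_m(x)=\sum_ll^m|x_l|<\infty$ for all $m$. Coordinate truncations do not increase any $p_m$, so the unit vectors form a basis, the truncations give a UFDD, and $\varphi(m)=m$ is a loss function. Since $\sum_{l\ge L}l^m|x_l|\le L^{-1}p_{m+1}(x)$, the $p_{m+1}$-ball lies within $1/L$ in $p_m$ of a bounded set in a finite-dimensional space, for every $L$. So $\mathfrak s$ is Schwartz. An infinite-dimensional Banach space is not Schwartz, because its ball is not precompact.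

**Theorem A.** There is a Borel map $T\mapsto X_T$ from $\mathbf{Tree}$ to $\mathrm{SF}$ such that every $X_T$ is an infinite-dimensional Fréchet–Schwartz space with a continuous norm, and

* if $T$ is ill-founded, then $X_T$ has a basis (and also a UFDD);
* if $T$ is well-founded, then $X_T$ fails BAP, and in particular has no basis.

**Corollary.** $\mathrm{SF}_{\mathrm b}$ is complete analytic; in particular it is not Borel.

Indeed, by Theorem A we have $T\in\mathrm{IF}\iff X_T\in\mathrm{SF}_{\mathrm b}$, so $\mathrm{SF}_{\mathrm b}$ is $\Sigma^1_1$-hard, and it is analytic.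

**Theorem B.** Let $\mathcal B_0$ be the class of $X\in\mathrm{SF}$ that are Fréchet–Schwartz, have a continuous norm, a basis and a UFDD. Let $\mathcal B_1$ be the class of $X\in\mathrm{SF}$ with BAP.

1. Every $\mathcal A$ with $\mathcal B_0\subset\mathcal A\subset\mathcal B_1$ is $\Sigma^1_1$-hard; in particular it is not Borel.
2. The sets of $X\in\mathrm{SF}$ having, respectively, a basis, an FDD, a UFDD, BAP, are complete analytic. So are their intersections with the Borel set of Schwartz spaces.

Our definition of a basis does not assume continuous coefficient functionals, so the words "in particular" in Theorem A need a proof.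

**Lemma 2.** If a Fréchet space $X$ has a basis $(x_n)$, then its partial sum operators $S_N(\sum_na_nx_n)=\sum_{n\le N}a_nx_n$ are equicontinuous. Hence $X$ has BAP.

*Proof.* The aim is to put the $S_N$ into the topology and compare. By uniqueness the $S_N$ are linear. Let $q_m(x)=\sup_Np_m(S_Nx)$, which is finite since $S_Nx\to x$; for the same reason $p_m\le q_m$, so the topology given by $(q_m)$ is Hausdorff.

We show that it is complete. Let $(x^i)_i$ be Cauchy for every $q_m$. Then $(S_Nx^i)_i$ is Cauchy in $X$, uniformly in $N$ for each $p_m$, so $y_N:=\lim_iS_Nx^i$ exists, uniformly in $N$ for each $p_m$. With $S_{-1}=0$ and $y_{-1}=0$, the vectors $(S_N-S_{N-1})x^i$ lie on the closed line $\mathbb Rx_N$, so $y_N-y_{N-1}\in\mathbb Rx_N$ and $y_N=\sum_{n\le N}a_nx_n$ for scalars $a_n$ not depending on $N$. For fixed $i$ the sequence $(S_Nx^i)_N$ converges, and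
$$p_m(y_N-y_M)\le p_m(y_N-S_Nx^i)+p_m(S_Nx^i-S_Mx^i)+p_m(S_Mx^i-y_M).$$
Choosing $i$ first (uniformity) and then $N,M$ large shows that $(y_N)$ is Cauchy. So $y=\sum_na_nx_n$ exists, and $S_Ny=y_N$ by uniqueness of expansions. Then $q_m(y-x^i)=\sup_Np_m(y_N-S_Nx^i)\to0$.

So $(X,(q_m))$ is a Fréchet space, and the identity $(X,(q_m))\to(X,(p_m))$ is a continuous bijection. By the open mapping theorem its inverse is continuous: each $q_m$ is at most a multiple of some $p_{m'}$, which says that $(S_N)$ is equicontinuous. The $S_N$ have finite rank and converge pointwise to the identity. $\square$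

## 3. Branches, loss functions and the index set $S_T$

For $T\in\mathbf{Tree}$ we shall use the devices $E_s$ for $s$ in
$$S_T=\{s\in\Sigma:\ \text{there is no }t\in T\text{ with }|t|=|s|\text{ and }t(i)\le s(i)\ \forall i<|s|\}.$$
For fixed $s$ only finitely many $t$ satisfy $|t|=|s|$, $t\le s$. So $\{T:s\in S_T\}$ is clopen: it says that these finitely many $t$ are not in $T$.

*Simplest cases.* If $T=\omega^{<\omega}$, then $s\in T$ for every $s\in\Sigma$, so $S_T=\emptyset$. If $T$ has no element of length $\ge2$, then $S_T=\Sigma$: all devices are switched on. Let $T$ consist of the sequences $(1,1,\dots,1)$ of all lengths. Then $s\in S_T$ iff some $b_i<1$, and since $s$ is strictly increasing this means $b_0=0$. So $S_T=\{s:b_0=0\}$, and $I_0=\{0\}$ for every $s\in S_T$. In this last case every device that is on can be disarmed at once by discarding the single seminorm $p_0$. For a general branch the discarded interval depends on $s$, but one loss function still suffices: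

**Lemma 3.** (a) Let $\psi$ be an infinite branch of $T$ and $\varphi(m)=\max\{m,\psi(0),\dots,\psi(m)\}$. For every $s=(b_0,\dots,b_{k-1})\in S_T$ there is $j=j(s)<k$ with $\psi(j)>b_j$, and for this $j$ and every $m\in I_j$ we have $\varphi(m)\ge b_j+1$.

(b) Let $T$ be well-founded and $\varphi:\omega\to\omega$ with $\varphi(m)\ge m$ for all $m$. There is $s=(b_0,\dots,b_{k-1})\in S_T$ with $\varphi(a_j)=b_j$ for all $j<k$.

*Proof.* (a) Since $\psi|k\in T$ and $s\in S_T$, not all $\psi(j)\le b_j$. If $m\in I_j$, then $m\ge a_j\ge j$, so $\varphi(m)\ge\psi(j)\ge b_j+1$.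

(b) Put $b_0=\varphi(0)$ and $b_j=\varphi(b_{j-1}+1)\ge b_{j-1}+1$ for $j\ge1$. The tree $\{t\in T:t(i)\le b_i\ \forall i<|t|\}$ is finitely branching and has no infinite branch, so it is finite by König's lemma. Hence for some $k\ge2$ it has no element of length $k$, and then $s=(b_0,\dots,b_{k-1})\in S_T$. By construction $\varphi(a_j)=b_j$. $\square$

So a branch yields a loss function that jumps out of some $I_j$ for every active device, and conversely, when there is no branch, every loss function is trapped by some active device.

## 4. Coupling two blocks by cubic character sums: proof of Lemma 1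

**Step 1: the setting.** We realize $G_n\oplus G_{n+1}$ as a space of functions on a finite group with the sup norm. Let $q=2^n\ge4$, let $\mathbb F$ be the field with $q$ elements, and let $\tau(y)=y+y^2+y^4+\dots+y^{2^{n-1}}$ be the absolute trace $\mathbb F\to\mathbb F_2$. It is additive, $\tau(y^2)=\tau(y)$, and it is not identically $0$, being a nonzero polynomial of degree $2^{n-1}<q$. Therefore for $w\in\mathbb F$
$$\sum_{u\in\mathbb F}(-1)^{\tau(wu)}=q\ \text{ if }w=0,\qquad=0\ \text{ if }w\ne0,\tag{5}$$
the second because $u\mapsto(-1)^{\tau(wu)}$ is then a nontrivial homomorphism into $\{\pm1\}$.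

Let $\Gamma=\mathbb F\times\mathbb F$ and $\chi_{(u,v)}(a,b)=(-1)^{\tau(au+bv)}$. These functions are $\pm1$-valued characters of $\Gamma$, and $\chi_{(u,v)}\chi_{(u',v')}=\chi_{(u+u',v+v')}$. By (5) the average of this product over $\Gamma$ is $1$ if $(u,v)=(u',v')$ and $0$ otherwise. So they are distinct and orthonormal for the uniform probability on $\Gamma$.

Choose distinct nonzero $c_1,c_2\in\mathbb F$ (possible as $q\ge4$) and put
$$S=\{\chi_{(u,u^3)}:u\in\mathbb F\},\qquad S'=\{\chi_{(u,u^3+c_i)}:u\in\mathbb F,\ i=1,2\}.$$
These are disjoint because $c_i\neq0$, and $|S|=2^n$, $|S'|=2^{n+1}$. Let $F=\operatorname{span}(S\cup S')\subset\ell_\infty(\Gamma)$. Identify $G_n\oplus G_{n+1}$ with $F$ by sending the basis of $G_n$ onto $S$ and the basis of $G_{n+1}$ onto $S'$. Let $N_n$ be the sup norm on $F$.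

**Step 2: the bounds (a).** We compare $N_n$ with $\ell_1$ through $\ell_2$. Clearly $\|\sum x_\chi\chi\|_\infty\le\sum|x_\chi|$. Also $\|\sum x_\chi\chi\|_\infty\ge\|\sum x_\chi\chi\|_{L_2}=|x|_2\ge(3\cdot2^n)^{-1/2}|x|_1$ by Cauchy–Schwarz in dimension $3\cdot2^n$. Finally $3\cdot2^n\le4^n$ for $n\ge2$, so $(3\cdot 2^n)^{-1/2}\ge2^{-n}$.

**Step 3: a function with small sup norm.** The trace inequality will come from one function that separates $S$ from $S'$ and is nevertheless small. Let
$$h=\frac1q\sum_{\chi\in S}\chi-\frac1{2q}\sum_{\chi\in S'}\chi\in F .$$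
We claim $\|h\|_\infty\le\varepsilon_n$. Put $\sigma(a,b)=\sum_u(-1)^{\tau(au+bu^3)}$. Then
$$\sum_{\chi\in S}\chi(a,b)=\sigma(a,b),\qquad\sum_{\chi\in S'}\chi(a,b)=\sum_{i=1,2}(-1)^{\tau(bc_i)}\sigma(a,b).$$
The second has absolute value at most $2|\sigma(a,b)|$. At $(0,0)$ we get $h=1-1=0$. If $b=0\ne a$, then $\sigma=0$ by (5), so $h=0$. Let $b\ne0$. Write $\sigma^2$ as a double sum over $u,v$ and substitute $v=u+z$. In characteristic $2$, $u+v=z$ and $u^3+(u+z)^3=u^2z+uz^2+z^3$, hence
$$\sigma(a,b)^2=\sum_z(-1)^{\tau(az+bz^3)}\sum_u(-1)^{\tau(bzu^2+bz^2u)}.$$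
Squaring is a bijection of $\mathbb F$, so square roots exist, and $\tau(bzu^2)=\tau\bigl(((bz)^{1/2}u)^2\bigr)=\tau((bz)^{1/2}u)$. So the inner sum is $\sum_u(-1)^{\tau(((bz)^{1/2}+bz^2)u)}$. By (5) it is $0$ unless $(bz)^{1/2}=bz^2$, i.e. $bz=b^2z^4$, i.e. $z=0$ or $z^3=1/b$. That allows at most $4$ values of $z$, each giving inner sum $q$. Hence $\sigma^2\le4q$ and $|\sigma|\le2\sqrt q$, so
$$|h(a,b)|\le\frac{2\sqrt q}{q}+\frac{2\cdot2\sqrt q}{2q}=4q^{-1/2}=\varepsilon_n .$$

**Step 4: the trace inequality.** We write the difference of traces as $\operatorname{tr}(RA)$ with $A$ an average of rank-one operators. For $\gamma\in\Gamma$ let $h_\gamma(x)=h(x+\gamma)$. If $h=\sum c_\chi\chi$, then $h_\gamma=\sum c_\chi\chi(\gamma)\chi$, so $h_\gamma\in F$, and $\|h_\gamma\|_\infty=\|h\|_\infty$. Let $Af=\frac1{|\Gamma|}\sum_\gamma f(\gamma)h_\gamma$ on $F$. By orthonormality $A\chi=c_\chi\chi$, with $c_\chi=1/q$ on $S$ and $c_\chi=-1/(2q)$ on $S'$. Computing the trace in the basis $S\cup S'$,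
$$\operatorname{tr}(RA)=2^{-n}\operatorname{tr}(P_nR|_{G_n})-2^{-n-1}\operatorname{tr}(P_{n+1}R|_{G_{n+1}}).$$
On the other hand $RAf=\frac1{|\Gamma|}\sum_\gamma f(\gamma)Rh_\gamma$, and the trace of $f\mapsto f(\gamma)Rh_\gamma$ is $(Rh_\gamma)(\gamma)$. Therefore $|\operatorname{tr}(RA)|\le\max_\gamma\|Rh_\gamma\|_\infty\le C\|h\|_\infty\le C\varepsilon_n$. $\square$

## 5. Growth of the seminorms and the cuts of $E_s$

Fix $s\in\Sigma$ and the notation of Section 1.

**Lemma 4.** If $x$ is supported on indices $\ge n$ ($n\ge2$), then $p_{m+1}(x)\ge(n-1)\,p_m(x)$. In particular $p_m\le p_{m+1}$.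

*Proof.* Two cases: the partition is the same for $m$ and $m+1$, or it changes.

*No change: $m,m+1\in I_j$.* The $\gamma$-term of $p_{m+1}$ is $\min\gamma$ times that of $p_m$, and $\min\gamma\ge n-1$ on nonzero terms.

*Change: $m=b_j$, $m+1\in I_{j+1}$, $j<k$.* The two partitions are unrelated, so we pass through $\ell_1$; the powers of $D$ pay for it. By (1) and monotonicity of $w_m$, $p_m(x)\le\sum_{n'}w_m(n')|x_{n'}|_1$. For $n'\in\gamma$ we have $n'-1\le\min\gamma\le n'$, so (1) also gives $p_{m+1}(x)\ge\sum_{n'}w_{m+1}(n'-1)2^{-n'}|x_{n'}|_1$. Since $w_{m+1}(n'-1)=(n'-1)^{m+1}D^{(j+1)(n'+j)}$ and $(j+1)(n'+j)-j(n'+j)=n'+j$,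
$$\frac{w_{m+1}(n'-1)}{w_m(n')}=\frac{(n'-1)^{m+1}}{n'^m}D^{n'+j}\ge(n'-1)2^{-m}\,2^{bn'}4^{n'}\ge(n'-1)4^{n'}\ge n'2^{n'} .$$
Here we used $(n'-1)/n'\ge\frac12$, then $D^{n'}=2^{bn'}4^{n'}$ and $m\le b$, and finally $(n'-1)2^{n'}\ge n'$ for $n'\ge2$. Hence $p_{m+1}(x)\ge\sum_{n'}n'w_m(n')|x_{n'}|_1\ge n\,p_m(x)$.

The last claim is the case $n=2$. $\square$

**The cuts.** For $j<k$ let $\mathcal D_j$ be the partition of $\{2,3,\dots\}$ into finite intervals obtained by cutting between $n$ and $n+1$ for every $n\equiv j\pmod k$, $n\ge2$. In the example $s=(0,1)$: $\mathcal D_0=\{\{2\},\{3,4\},\{5,6\},\dots\}$ and $\mathcal D_1=\{\{2,3\},\{4,5\},\dots\}$. For $i\ne j$, $i\le k$, no pair of $\mathcal G_i$ is cut. Hence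
$$m\notin I_j\ \Longrightarrow\ p_m(x)=\sum_{\Delta\in\mathcal D_j}p_m(x_\Delta)\qquad\bigl(x\in\textstyle\prod_nG_n\bigr),\tag{6}$$
where $x_\Delta$ is $x$ restricted to indices in $\Delta$ and extended by $0$. This is the third feature announced in Section 1.

## 6. The trace chain

This section proves the second feature. It concerns one fixed device.

**Lemma 5.** Let $s\in\Sigma$, $k=|s|$, and let $(R_\nu)$ be a net of continuous finite rank operators on $E_s$ with $R_\nu x\to x$ for all $x\in E_s$. There is no constant $C$ with
$$p_{a_j}(R_\nu x)\le C\,p_{b_j}(x)\qquad\text{for all }x\in E_s,\ j<k\text{ and all }\nu.\tag{7}$$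

*Proof.* Suppose (7) holds. Let $P_n:E_s\to G_n$ be the coordinate projection and $\beta_n(R)=2^{-n}\operatorname{tr}(P_nR|_{G_n})$, $n\ge2$.

**Step 1: neighbors have almost equal normalized traces.** We show
$$|\beta_n(R_\nu)-\beta_{n+1}(R_\nu)|\le C\,n^b\varepsilon_n\quad\text{for all }\nu\text{ and }n\ge2,\qquad b=b_{k-1}.$$
Choose $j<k$ with $j\equiv n\pmod k$, so that $\gamma=\{n,n+1\}\in\mathcal G_j$. Let $P_\gamma=P_n+P_{n+1}$ and $\tilde R=P_\gamma R_\nu|_{G_n\oplus G_{n+1}}$. Both $a_j$ and $b_j$ lie in $I_j$, so $p_{a_j}$ and $p_{b_j}$ use $\mathcal G_j$, and $p_{a_j}(P_\gamma y)\le p_{a_j}(y)$. For $x\in G_n\oplus G_{n+1}$, (7) gives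
$$n^{a_j}D^{j(n+j)}N_n(\tilde Rx)=p_{a_j}(P_\gamma R_\nu x)\le C\,p_{b_j}(x)=C\,n^{b_j}D^{j(n+j)}N_n(x).$$
The powers of $D$ cancel: $N_n(\tilde Rx)\le C\,n^{b_j-a_j}N_n(x)\le C\,n^bN_n(x)$. Now apply (2), noting $P_n\tilde R|_{G_n}=P_nR_\nu|_{G_n}$ and likewise for $n+1$.

**Step 2: the chain ends at $0$.** We show $\beta_n(R)\to0$ as $n\to\infty$ for each continuous finite rank $R$ on $E_s$. By linearity let $Rx=x^*(x)y$ with $x^*$ a continuous functional and $y\in E_s$. There are $m\ge a_k$ and $C'$ with $|x^*|\le C'p_m$. As $m\in I_k$, $p_m(y)=\sum_np_m(P_ny)<\infty$. The operator $P_nR|_{G_n}$ is $g\mapsto x^*(g)P_ny$, with trace $x^*(P_ny)$, so $|\beta_n(R)|=2^{-n}|x^*(P_ny)|\le C'p_m(P_ny)\to0$.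

**Step 3: contradiction.** Summing Step 1 along the chain and using Step 2, $|\beta_n(R_\nu)|\le C\sum_{l\ge n}l^b\varepsilon_l$ for all $\nu$ and $n$. Since $\varepsilon_l=4\cdot2^{-l/2}$, the series converges; fix $n$ with right side $<\frac12$. The coordinate functionals of $G_n$ are continuous on $E_s$, being bounded by a multiple of any $p_m$ with $m\in I_k$. Since $\dim G_n<\infty$ and $R_\nu\to\mathrm{id}$ pointwise, $\beta_n(R_\nu)\to2^{-n}\operatorname{tr}(\mathrm{id}_{G_n})=1$ along the net. This contradicts $|\beta_n(R_\nu)|<\frac12$. $\square$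

## 7. Summing the $E_s$ alone: an FDD, but not the unit vector basis

The natural first attempt at $X_T$ is to sum the active devices. Fix an injection $c:\Sigma\to\{1,2,\dots\}$ and let $X'_T$ be the space of all $(x,(y_s)_{s\in S_T})$ with $x\in\mathfrak s$, $y_s\in E_s$ and
$$p_m\bigl(x,(y_s)\bigr)=p_m(x)+\sum_sc(s)^mp_m(y_s)<\infty\quad\text{for all }m.$$
The weights $c(s)^m$ are there for the Schwartz property.

For well-founded $T$ this works: an equicontinuous approximating net has a loss function, Lemma 3(b) finds an $s$ that traps it, and Lemma 5 gives a contradiction (details in Section 12). For ill-founded $T$ it half works. Take $j=j(s)$ from Lemma 3(a) and the coordinate projections $P_\Delta$, $\Delta\in\mathcal D_j$. By (6), any $\{-1,0,1\}$-combination of them is contractive for $p_m$ when $m\notin I_j$. When $m\in I_j$, pass to $p_{b_j+1}\le p_{\varphi(m)}$. So $X'_T$ has a UFDD in the ill-founded case.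

But the question asks for a *basis*, and the obvious candidate fails. Let $T$ be the tree of all sequences $(1,\dots,1)$, so that $S_T=\{s:b_0=0\}$. Suppose the unit vectors of $\mathfrak s$ and of all $E_s$, each $E_s$ in its natural order, could be merged into a basis of $X'_T$. (The space $X'_T$ is a Fréchet space, by the argument given for $Y$ in Section 10.) By Lemma 2 there are $C$ and $M\ge1$ with $p_1(S_Nx)\le C\,p_M(x)$ for all $N$ and $x$. Take $s=(0,M)\in S_T$, so $I_1=[1,M]$, and let $n\ge3$ be odd, so $\{n,n+1\}\in\mathcal G_1$. Choose $N$ to be the moment when the last unit vector of $G_n$ in the block $s$ has been listed. On $G_n\oplus G_{n+1}$ in this block, $S_N$ acts as $P_n$. The weights give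
$$c(s)\,n\,D^{n+1}N_n(P_nx)\le C\,c(s)^M n^M D^{n+1}N_n(x),$$
so the $N_n$-norm of $P_n$ is at most $C\,(c(s)n)^{M-1}$. By (3) it is at least $2^{n/2}/4$. For large odd $n$ this is a contradiction.

So the attempt stops at a precise point. The pieces $V_\Delta=\bigoplus_{n\in\Delta}G_n$ are independent, but inside a piece the unit vectors have bad basis constants. The remedy has two parts: embed each piece, with complement, into a finite-dimensional space that has a good basis in *all* seminorms at once, and then add enough copies of these larger spaces to absorb the pieces. Since the useful $j$ depends on the branch, which the definition of $X_T$ may not know, we add such copies for every $j<k$.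

## 8. Stretching a bad basis: the spaces $W_\Delta$

Fix $s\in\Sigma$, $j<k$, $\Delta\in\mathcal D_j$. Let $V_\Delta=\bigoplus_{n\in\Delta}G_n$ with the norms $p_m$ (vectors extended by $0$), and let $v_1,\dots,v_d$ be its unit vector basis, $v_i^*$ the coordinate functionals. First a crude bound: every partial sum projection $S$ of $(v_i)$ satisfies
$$p_m(Sx)\le K_\Delta\,p_m(x)\quad(x\in V_\Delta,\ \text{all }m),\qquad K_\Delta:=2^{\max\Delta}.\tag{8}$$
Indeed, only groups $\gamma$ meeting $\Delta$ matter, and these have $\min\gamma\le\max\Delta$. For a pair, (1) gives $N_\gamma((Sx)_\gamma)\le|(Sx)_\gamma|_1\le|x_\gamma|_1\le2^{\min\gamma}N_\gamma(x_\gamma)\le K_\Delta N_\gamma(x_\gamma)$. For a singleton, $N_\gamma((Sx)_\gamma)\le N_\gamma(x_\gamma)$.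

The trick is to run through the basis $M=K_\Delta$ times, adding only $\frac1M$ of each coordinate at each pass. Then at any moment we have a multiple $\frac cMx$ of $x$, which is harmless, plus $\frac1M$ times one bad partial sum. Formally, let $W_\Delta=\mathbb R^{dM}$ with unit vectors $e_r$, $1\le r\le dM$. Put $u_r=v_{i(r)}$, where $i(r)\in\{1,\dots,d\}$, $i(r)\equiv r\pmod d$, and
$$p_m^W(a)=\max_{1\le t\le dM}p_m\Bigl(\sum_{r\le t}a_ru_r\Bigr).$$
This is a norm, since $u_r\ne0$, and the basis $(e_r)$ is monotone for it: partial sum projections do not increase $p^W_m$. By Lemma 4,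
$$p^W_{m+1}\ge(\min\Delta-1)\,p^W_m\ge p^W_m.\tag{9}$$
Define $Q:W_\Delta\to V_\Delta$, $Qa=\sum_ra_ru_r$, and $J:V_\Delta\to W_\Delta$, $Jx=\sum_r\frac1Mv^*_{i(r)}(x)e_r$.

*Example.* With $d=2$ and $M=2$, $J(x_1v_1+x_2v_2)=\frac12(x_1,x_2,x_1,x_2)$. The partial sums appearing in $p_m^W(Jx)$ are $\frac12x_1v_1$, $\frac12x$, $\frac12x+\frac12x_1v_1$, $x$.

**Lemma 6.** Let $V'_\Delta=\ker Q$ with the norms $p_m^W$. The map $\Phi=\Phi_\Delta:V_\Delta\oplus V'_\Delta\to W_\Delta$, $\Phi(x,y)=Jx+y$, is bijective, and for all $m$
$$p_m^W(\Phi(x,y))\le2\,\bigl(p_m(x)+p_m^W(y)\bigr)\le8\,p_m^W(\Phi(x,y)).\tag{10}$$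

*Proof.* Each $i$ occurs $M$ times among $i(1),\dots,i(dM)$, so $QJ=\mathrm{id}$. Hence $\Phi$ is bijective with $\Phi^{-1}w=(Qw,\,w-JQw)$. Taking $t=dM$ gives $p_m(Qa)\le p^W_m(a)$. Next, $p^W_m(Jx)\le2p_m(x)$: for $t=cd+e$ with $0\le e<d$, the $t$-th partial sum is $\frac cMx+\frac1MS_ex$, where $S_e$ is the $e$-th partial sum projection of $(v_i)$ ($S_0=0$) and $c\le M$. By (8) its $p_m$ is at most $(1+K_\Delta/M)p_m(x)=2p_m(x)$. The left inequality of (10) follows. For the right one let $w=\Phi(x,y)$: then $p_m(x)=p_m(Qw)\le p_m^W(w)$ and $p_m^W(y)\le p_m^W(w)+2p_m(Qw)\le3p_m^W(w)$. $\square$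

## 9. Absorbing the pieces: the spaces $Z_{s,j}$ and $Y_s$

For $j<k$ let $Z_{s,j}$ be the space of all families $w=(w_{\Delta,l})_{\Delta\in\mathcal D_j,\,l\ge1}$, $w_{\Delta,l}\in W_\Delta$, with
$$p_m(w):=\sum_{\Delta,l}l^mp_m^W(w_{\Delta,l})<\infty\quad\text{for all }m.$$
Let $Y_s=E_s\oplus\bigoplus_{j<k}Z_{s,j}$, with $p_m=p_m^s$ the sum of the $p_m$'s of the components. By Lemma 4 and (9), $p^s_m\le p^s_{m+1}$. A vector is *finitely supported* if only finitely many of its coordinates (in the $G_n$ and the $W_{\Delta,l}$) are nonzero.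

**Lemma 7.** Let $s\in\Sigma$, $j<k=|s|$. There is a sequence $(f_r)$ of finitely supported vectors of $Y_s$, spanning all finitely supported vectors and having continuous biorthogonal functionals, such that every partial sum projection $S$ satisfies
$$p_m(Sz)\le64\cdot2^m\,p_m(z)\qquad\text{for all }m\notin I_j,\ z\in Y_s.\tag{11}$$

*Proof.* **Step 1: a shift $\Psi:E_s\oplus Z_{s,j}\to Z_{s,j}$ that absorbs $E_s$.** For $(x,w)$ write $w_{\Delta,l}=\Phi(x_{\Delta,l},y_{\Delta,l})$ for $l\ge1$, put $x_{\Delta,0}=x_\Delta$, and define
$$\Psi(x,w)_{\Delta,l}=\Phi(x_{\Delta,l-1},y_{\Delta,l}),\qquad l\ge1.$$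
So the $V_\Delta$-parts move up by one place, the piece $x_\Delta$ enters at place $1$, and the $V'_\Delta$-parts stay. On the full products of finite-dimensional spaces $\Psi$ is a linear bijection: from $w'=\Psi(x,w)$ we read off all $x_{\Delta,l}$ ($l\ge0$) and $y_{\Delta,l}$ ($l\ge1$) by applying $\Phi^{-1}$. It maps the finitely supported elements onto the finitely supported elements.

**Step 2: bounds for $\Psi$ when $m\notin I_j$.** Write $w'=\Psi(x,w)$. By (10), regrouping the $x$-terms by $l$, and using $(l+1)^m\le2^ml^m$ for $l\ge1$,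
$$\begin{aligned}p_m(w')&\le2\sum_\Delta\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l-1})+p_m^W(y_{\Delta,l})\bigr)\\&\le2\sum_\Delta p_m(x_\Delta)+2\cdot2^m\sum_\Delta\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l})+p_m^W(y_{\Delta,l})\bigr)\\&\le2p_m(x)+2\cdot2^m\cdot4\,p_m(w)\ \le\ 8\cdot2^m\,p_m(x,w).\end{aligned}\tag{12}$$
The third line used (6), where $m\notin I_j$ is essential, and (10) again. Conversely, by (6), (10) and $l^m\le(l+1)^m$,
$$\begin{aligned}p_m(x,w)&\le\sum_\Delta\Bigl[p_m(x_{\Delta,0})+2\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l})+p_m^W(y_{\Delta,l})\bigr)\Bigr]\\&\le2\sum_\Delta\sum_{l\ge1}l^m\bigl(p_m(x_{\Delta,l-1})+p_m^W(y_{\Delta,l})\bigr)\ \le\ 8\,p_m(w').\end{aligned}\tag{13}$$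
Since $p_m\le p_{m+1}$ and all large $m$ are $\notin I_j$ (recall $j<k$, so $I_j$ is finite), membership in the spaces and their topologies are decided by the $m\notin I_j$. So $\Psi$ is an isomorphism of $E_s\oplus Z_{s,j}$ onto $Z_{s,j}$.

**Step 3: the sequence.** In each $Z_{s,i}$ ($i<k$) enumerate the unit vectors $e_{\Delta,l,r}$ in one sequence so that for each $(\Delta,l)$ the order in $r$ is preserved; for example, list the blocks $(\Delta,l)$ one after the other. A partial sum projection acts on each $W_{\Delta,l}$ as a partial sum projection (possibly $0$ or the identity), so by monotonicity it is contractive for every $p_m$. Pull the sequence of $Z_{s,j}$ back by $\Psi^{-1}$ to $E_s\oplus Z_{s,j}$. Its partial sum projections are $\Psi^{-1}S'\Psi$ with $S'$ a partial sum projection in $Z_{s,j}$. By (13) and (12) their $p_m$-norm is at most $8\cdot8\cdot2^m=64\cdot2^m$ for $m\notin I_j$. Merge this sequence with those of $Z_{s,i}$, $i\ne j$, preserving internal orders. A partial sum projection of the merged sequence acts on each of the summands $E_s\oplus Z_{s,j}$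 and $Z_{s,i}$ ($i\ne j$) as a partial sum projection or $0$, and (11) follows because $p_m$ is the sum over the summands.

The span is the set of all finitely supported vectors, by the last sentence of Step 1. The biorthogonal functionals are coordinate functionals, composed with $\Psi$ on $E_s\oplus Z_{s,j}$. Coordinate functionals are continuous because $p_0$ dominates a norm on each coordinate space, and $\Psi$ is continuous. $\square$

## 10. The spaces $X_T$: completeness, Borel dependence, Schwartz property

With the injection $c:\Sigma\to\{1,2,\dots\}$ fixed in Section 7, let $Y$ be the space of all $(x,(y_s)_{s\in\Sigma})$ with $x\in\mathfrak s$, $y_s\in Y_s$ and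
$$p_m(x,(y_s)):=p_m(x)+\sum_sc(s)^mp_m^s(y_s)<\infty\quad\forall m,\tag{14}$$
and let
$$X_T=\{(x,(y_s))\in Y:\ y_s=0\ \forall s\notin S_T\}.$$

**Step 1: $Y$ is a separable Fréchet space with a continuous norm, and $X_T$ is a closed subspace.** $Y$ sits in a countable product of finite-dimensional spaces. Each $p_m$ is a countable sum of seminorms, each depending on finitely many coordinates, $p_m\le p_{m+1}$, and $p_0$ dominates a norm on every coordinate space. So a Cauchy sequence $(z^i)$ in $Y$ converges coordinatewise, to $z$ say. By Fatou's lemma for series, $p_m(z-z^i)\le\liminf_{i'}p_m(z^{i'}-z^i)$, which tends to $0$ as $i\to\infty$. Hence $Y$ is a Fréchet space and $p_0$ is a continuous norm. Given $y\in Y$ and $m$, keep only the coordinates belonging to finitely many terms of the series for $p_m(y)$ (these terms involve disjoint groups of coordinates). The resulting finitely supported vectors have support inside that of $y$ and approximate $y$ in $p_m$. Since the $p_m$ increase, the finitely supported vectors are dense in $Y$, and those in $X_T$ are dense in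 $X_T$. So $Y$ is separable. $X_T$ is closed because coordinates are continuous, and infinite-dimensional because it contains $\mathfrak s$. Fix an isomorphism of $Y$ onto a closed subspace of $C(\mathbb R)$ and regard $X_T\in\mathrm{SF}$.

**Step 2: $T\mapsto X_T$ is Borel.** Let $\mathcal Q$ be the countable dense set of finitely supported vectors of $Y$ with rational coordinates; $\mathcal Q\cap X_T$ is dense in $X_T$. For $U$ open, $X_T\cap U\ne\emptyset$ iff there is $z\in\mathcal Q\cap U$ with $\{s:z_s\neq0\}\subset S_T$. For each $z$ this is a finite intersection of clopen conditions on $T$ (Section 3). So $\{T:X_T\cap U\ne\emptyset\}$ is open, and $T\mapsto X_T$ is Borel.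

**Step 3: $X_T$ is Schwartz.** Fix $m$ and an integer $L\ge3$. We look for a finite rank projection $\Pi$ such that what it drops gains a factor $L-1$ in passing from $p_m$ to $p_{m+1}$, without splitting any group of coordinates used by $p_{m+1}$. Let $\Pi$ be the following coordinate projection on $X_T$.

* Keep the coordinates $l<L$ of $\mathfrak s$.
* Drop the blocks $Y_s$ with $c(s)\ge L$. Finitely many $s$ remain, as $c$ is injective.
* For each remaining $s$, keep in $E_s$ the coordinates with index $<L'$. Here $L'\in\{L,L+1\}$ is chosen so that $\{L'-1,L'\}$ is not a pair of the partition $\mathcal G_i$ with $m+1\in I_i$. This is possible since $\{L-1,L\}$ and $\{L,L+1\}$ meet, while distinct pairs of $\mathcal G_i$ are disjoint.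
* For these $s$, keep in each $Z_{s,j}$ those $(\Delta,l)$ with $l<L$ and $\min\Delta<L$.

$\Pi$ has finite rank. No group of coordinates in the series for $p_{m+1}$ is split, so $p_{m+1}(\Pi x)$ and $p_{m+1}(x-\Pi x)$ are at most $p_{m+1}(x)$. Moreover
$$p_m(x-\Pi x)\le\tfrac1{L-1}\,p_{m+1}(x-\Pi x).$$
Indeed, the dropped coordinates of $\mathfrak s$ and the dropped blocks gain a factor $\ge L$ from $l$ and from $c(s)$. The dropped part of $E_s$ is supported on indices $\ge L'$ and gains $L'-1\ge L-1$ by Lemma 4. A dropped $(\Delta,l)$ gains $L$ from $l^m$ if $l\ge L$, and $\min\Delta-1\ge L-1$ from (9) if $\min\Delta\ge L$. So every $x$ in the $p_{m+1}$-unit ball lies within $\frac1{L-1}$ in $p_m$ of $\Pi x$, and $\Pi x$ stays in a bounded subset of a finite-dimensional space. As $L$ is arbitrary, the $p_{m+1}$-unit ball is $p_m$-precompact, and $X_T$ is Schwartz.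

## 11. An infinite branch gives a basis and a UFDD

Let $\psi$ be a branch of $T$, and let $\varphi$ and $j(s)$ be as in Lemma 3(a).

**Step 1: one loss function for all blocks.** Let $s\in S_T$, $j=j(s)$, and let $S$ be a partial sum projection of the sequence of Lemma 7 for $(s,j)$. We show
$$p^s_m(Sz)\le64\cdot2^{\varphi(m)}\,p^s_{\varphi(m)}(z)\qquad(z\in Y_s,\ m\ge0).\tag{15}$$
If $m\notin I_j$, this follows from (11) and $\varphi(m)\ge m$. If $m\in I_j$, we first leave the forbidden interval. By Lemma 3(a), $\varphi(m)\ge b_j+1>m$, and $b_j+1\notin I_j$, so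
$$p^s_m(Sz)\le p^s_{b_j+1}(Sz)\le64\cdot2^{b_j+1}p^s_{b_j+1}(z)\le64\cdot2^{\varphi(m)}p^s_{\varphi(m)}(z).$$
The bound does not depend on $s$.

**Step 2: the basis.** Merge the unit vectors of $\mathfrak s$ and the sequences of all $Y_s$, $s\in S_T$, into one sequence $(f_r)$, preserving internal orders. Each partial sum projection $S_N$ acts on each summand as a partial sum projection or $0$. Since $c(s)^m\le c(s)^{\varphi(m)}$, (14) and (15) give
$$p_m(S_Nx)\le64\cdot2^{\varphi(m)}\,p_{\varphi(m)}(x)\qquad(x\in X_T,\ N\ge0,\ m\ge0).\tag{16}$$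
So $(S_N)$ is equicontinuous. The span of $(f_r)$ contains all finitely supported vectors of $X_T$, so it is dense, and for $x$ in the span $S_Nx=x$ for large $N$. By equicontinuity $S_Nx\to x$ for all $x\in X_T$. Since there are continuous biorthogonal functionals $f_r^*$, any expansion $x=\sum a_rf_r$ has $a_r=f_r^*(x)$. So expansions are unique, and $(f_r)$ is a basis of $X_T$.

**Step 3: the UFDD.** Use instead the following finite-dimensional subspaces, enumerated in one sequence: for $s\in S_T$ with $j=j(s)$, the spaces $\Psi^{-1}(W_{\Delta,l})$ ($\Delta\in\mathcal D_j$, $l\ge1$) and $W_{\Delta,l}\subset Z_{s,i}$ ($i\neq j$); and the coordinate lines of $\mathfrak s$. Let $(Q_\nu)$ be the associated projections and $R_\nu=Q_0+\dots+Q_\nu$. On $Z_{s,i}$, $i<k$, finite combinations with coefficients in $\{-1,0,1\}$ of the coordinate projections onto the $W_{\Delta,l}$ are contractive for every $p_m$, since $p_m(w)=\sum l^mp^W_m(w_{\Delta,l})$. The computation of Lemma 7, Step 3, and of Steps 1 and 2 above applies verbatim. It bounds every finite $\{-1,0,1\}$-combination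 $A$ of the $Q_\nu$ by $p_m(Ax)\le64\cdot2^{\varphi(m)}p_{\varphi(m)}(x)$. The ranges of the $Q_\nu$ span a dense subspace, on which $R_\nu x=x$ eventually, so $R_\nu x\to x$ for all $x$. For unconditionality, let $x\in X_T$, $m$ and $\epsilon>0$ be given. Choose $y$ in this subspace with $64\cdot2^{\varphi(m)}p_{\varphi(m)}(x-y)<\epsilon$, and let $F_0$ be the finite set of $\nu$ with $Q_\nu y\neq0$. For finite $F$ disjoint from $F_0$, $p_m(\sum_FQ_\nu x)=p_m(\sum_FQ_\nu(x-y))<\epsilon$. By the Cauchy criterion of Section 2, $(R_\nu)$ is a UFDD.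

## 12. No infinite branch: the approximation property fails

Let $T$ be well-founded and suppose $(R_\nu)$ is an equicontinuous net of continuous finite rank operators on $X_T$ with $R_\nu\to\mathrm{id}$ pointwise. Say $p_m(R_\nu x)\le C_mp_{\varphi(m)}(x)$ with $\varphi(m)\ge m$, for all $m$ and $\nu$.

**Step 1: trap the loss function.** By Lemma 3(b) there is $s=(b_0,\dots,b_{k-1})\in S_T$ with $\varphi(a_j)=b_j$ for $j<k$.

**Step 2: compress to $E_s$.** The inclusion $\iota:E_s\to X_T$ and the coordinate projection $\pi:X_T\to E_s$ satisfy $p_m(\iota x)=c(s)^mp_m(x)$ and $c(s)^mp_m(\pi y)\le p_m(y)$. So the operators $\pi R_\nu\iota$ are continuous and of finite rank on $E_s$, they converge pointwise to $\pi\iota=\mathrm{id}$, and for $j<k$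
$$c(s)^{a_j}p_{a_j}(\pi R_\nu\iota x)\le p_{a_j}(R_\nu\iota x)\le C_{a_j}p_{b_j}(\iota x)=C_{a_j}c(s)^{b_j}p_{b_j}(x).$$
This is (7) for $\pi R_\nu\iota$ with $C=\max_{j<k}C_{a_j}c(s)^{b_j-a_j}$, which does not depend on $\nu$.

**Step 3: conclude.** Lemma 5 says that this is impossible. So $X_T$ fails BAP, and by Lemma 2 it has no basis. With Sections 10 and 11 this proves Theorem A, and with it the Corollary: $\mathrm{SF}_{\mathrm b}$ is complete analytic and hence not Borel. $\square$

## 13. Bases, FDDs, UFDDs and BAP are complete analytic: proof of Theorem B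

**Part 1.** By Theorem A, $T\in\mathrm{IF}$ implies $X_T\in\mathcal B_0\subset\mathcal A$, and $T\notin\mathrm{IF}$ implies $X_T\notin\mathcal B_1\supset\mathcal A$. So $\mathrm{IF}$ is the preimage of $\mathcal A$ under a Borel map.

**Part 2, hardness.** Each of the four sets, and each of their intersections with the set of Schwartz spaces, contains $\mathcal B_0$ (a UFDD is an FDD, and a space in $\mathcal B_0$ has BAP by Lemma 2). Each is contained in $\mathcal B_1$: for a basis by Lemma 2; for an FDD, and so for a UFDD, because a pointwise convergent sequence of continuous operators on a Fréchet space is equicontinuous by Banach–Steinhaus. So Part 1 applies, and it remains to prove analyticity, and that the set of Schwartz spaces is Borel.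

**Part 2, coding of operators.** The purpose of this step is to describe a sequence of operators on $X$ by its values on a dense sequence. Let $|\cdot|_m$ be the sup norm on $[-m,m]$. By the Kuratowski–Ryll-Nardzewski theorem (Kechris, 12.13) there are Borel maps $d_n:\mathrm{SF}\to C(\mathbb R)$ with $\{d_n(X)\}_n$ dense in $X$. The relation $y\in X$ is Borel, since $y\notin X$ iff some basic open $U\ni y$ has $X\cap U=\emptyset$. For $X\in\mathrm{SF}$ and $(\varphi,(y_{\nu,n}))\in\omega^\omega\times C(\mathbb R)^{\omega\times\omega}$ consider the following conditions, where $d_n=d_n(X)$ and $y_{-1,n}=0$: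

* (a) $y_{\nu,n}\in X$ for all $\nu,n$.
* (b) $|\sum r_ny_{\nu,n}|_m\le\varphi(m)\,|\sum r_nd_n|_{\varphi(m)}$ for all $\nu,m$ and all finitely supported rational $(r_n)$.
* (c) For each $\nu$ there is $N$ such that any $N+1$ of the vectors $(y_{\nu,n})_n$ are linearly dependent.
* (d) $y_{\nu,n}\to d_n$ as $\nu\to\infty$, for each $n$.
* (e) For all $\nu,\mu,n,m$ and rational $\epsilon>0$ there is $l$ with $|d_l-y_{\mu,n}|_{\varphi(m)}<\epsilon$ and $|y_{\nu,l}-y_{\min(\nu,\mu),n}|_m<\epsilon$.
* (f) For each $\nu$, any two of the vectors $(y_{\nu,n}-y_{\nu-1,n})_n$ are linearly dependent.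
* (g) $\bigl|\sum_nr_n\sum_{\nu\le N}\epsilon_\nu(y_{\nu,n}-y_{\nu-1,n})\bigr|_m\le\varphi(m)\,|\sum r_nd_n|_{\varphi(m)}$ for all $N,m$, signs $\epsilon_\nu$ and finitely supported rational $(r_n)$.

Each is Borel. For (c) and (f) note that linear dependence of a tuple is a closed condition, by compactness of the unit sphere of coefficients.

**Part 2, BAP.** If (a)–(d) hold, put $R_\nu(\sum r_nd_n)=\sum r_ny_{\nu,n}$ for rational $r$. By (b) this is well defined and satisfies $|R_\nu x|_m\le\varphi(m)|x|_{\varphi(m)}$. So it extends to $X$ as a continuous map with the same bound and with values in the closed set $X$; being $\mathbb Q$-linear and continuous, it is linear. By (c) it has finite rank, its range lying in the finite-dimensional span of the $y_{\nu,n}$. By (d), equicontinuity and density, $R_\nu\to\mathrm{id}$ pointwise. Conversely, any equicontinuous sequence of finite rank operators on $X$ converging pointwise to $\mathrm{id}$ satisfies such a bound for large enough $\varphi$ and gives (a)–(d) with $y_{\nu,n}=R_\nu d_n$. The existence of such a sequence is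 equivalent to BAP for the separable space $X$: from a net, choose members $R_i$ with $|R_id_n-d_n|_i<1/(i+1)$ for $n\le i$, and use equicontinuity and density.

**Part 2, FDD.** Given (a)–(d), condition (e) says $R_\nu R_\mu=R_{\min(\nu,\mu)}$. If (e) holds, then $|R_\nu y_{\mu,n}-y_{\nu,l}|_m=|R_\nu(y_{\mu,n}-d_l)|_m\le\varphi(m)\epsilon$, so $|R_\nu R_\mu d_n-R_{\min(\nu,\mu)}d_n|_m\le(\varphi(m)+1)\epsilon$. Let $\epsilon\to0$ and use density of $(d_n)$. Conversely, if the identity holds, choose by density $l$ with $|d_l-y_{\mu,n}|_{\varphi(m)}<\epsilon/(\varphi(m)+1)$. Then $|y_{\nu,l}-R_\nu y_{\mu,n}|_m<\epsilon$ and $R_\nu y_{\mu,n}=y_{\min(\nu,\mu),n}$. So the existence of $(\varphi,(y_{\nu,n}))$ with (a)–(e) expresses that $X$ has an FDD, equicontinuity of an FDD being automatic by Banach–Steinhaus.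

**Part 2, basis.** Given (a)–(e), condition (f) says that each $Q_\nu=R_\nu-R_{\nu-1}$ (with $R_{-1}=0$) has rank $\le1$. The relations $R_\nu R_\mu=R_{\min(\nu,\mu)}$ make the $Q_\nu$ mutually annihilating projections. Pick a vector spanning the range of each nonzero $Q_\nu$. Since $x=\sum_\nu Q_\nu x$, and applying $Q_\nu$ to an expansion determines its coefficient, these vectors form a basis (a finite one if $X$ is finite-dimensional). Conversely, the partial sum operators of a basis give (a)–(f), by Lemma 2. Whether finite bases of finite-dimensional spaces are counted changes the set only by the Borel set of finite-dimensional $X$ (there is $N$ such that any $N+1$ of the $d_n(X)$ are linearly dependent).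

**Part 2, UFDD.** Given (a)–(e), condition (g) expresses unconditionality. It is necessary, for a suitable $\varphi$: if $\sum_\nu Q_\nu x$ converges unconditionally, the Cauchy criterion shows that its finite subsums form a bounded set. So do the finite sign sums, being differences of two finite subsums. By Banach–Steinhaus the finite sign sums of the $Q_\nu$ are equicontinuous, and we enlarge $\varphi$ so that (b) and (g) both hold; the argument for (e) works for any $\varphi$ satisfying (b). It is sufficient: by density (g) extends to all $x\in X$. For $F\subset\{0,\dots,N\}$ the sum $\sum_FQ_\nu$ is half the sum of $\sum_{\nu\le N}Q_\nu$ and the sign sum with $+1$ on $F$ and $-1$ off $F$. So all finite $\{0,1\}$-sums obey the bound in (g). On the dense union of the ranges of the $R_\nu$ only finitely many $Q_\nu x$ are nonzero, and unconditional convergence for all $x$ follows as in Section 11, Step 3.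

Each of the four sets is thus the projection of a Borel set along a Polish space, hence analytic.

**Part 2, Schwartz spaces.** $X$ is Schwartz iff for every $m$ there is $m'$ such that for every rational $\eta>0$ there is a finite $A\subset\omega$ with: for every $n$, $|d_n|_{m'}<1$ implies $|d_n-d_i|_m<\eta$ for some $i\in A$. Indeed, if the $|\cdot|_{m'}$-unit ball of $X$ is $|\cdot|_m$-precompact, cover it by finitely many $|\cdot|_m$-balls of radius $\eta/2$ with centers in $X$, and replace the centers by vectors $d_i$ at distance less than $\eta/2$. Conversely, the $d_n$ with $|d_n|_{m'}<1$ are dense in the open $|\cdot|_{m'}$-unit ball of $X$. So the displayed condition covers this ball by finitely many $|\cdot|_m$-balls of radius $2\eta$, and the closed unit ball is contained in twice the open one. The condition is Borel, being obtained from Borel conditions by countable quantifiers. Intersecting the four analytic sets with this Borel set leaves them analytic, and their hardness was shown above. This proves Theorem B. $\square$
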